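\title{Connectivity of locally dependent random graphs below the Erd\H{o}s--R\'enyi threshold}

\begin{abstract}
In a $d$-dependent random graph on $n$ vertices every edge has probability $p$ and is independent of the joint behavior of all but at most $d$ other edges. It has been conjectured that such a graph is almost surely disconnected whenever $d=O(n/\ln n)$ and $p\ll \ln n/n$. We disprove this by an example with $d\le n/(2\ln n)$ and $p=4\ln\ln n/n$, and we find the true threshold. Let $k=n/(d+1)\to\infty$. If $np-\ln k\to+\infty$, some $d$-dependent random graph is almost surely connected; if $np-\ln k\to-\infty$, every one almost surely has an isolated vertex. Hence the conclusion of the conjecture holds for a given $d=d(n)$ if and only if $d\le n^{1-\delta}$ for some fixed $\delta>0$ and all large $n$. The connected examples are random cyclic lifts of an Erd\H{o}s--R\'enyi graph. The isolated vertex is found by exposing stars in rounds, under the control of a conditional local lemma.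
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{dependency graph} for random variables $X_1,\ldots,X_m$ is a graph $H$ on $\{1,\ldots,m\}$ such that, for every $i$, the variable $X_i$ is independent of the whole family $(X_j : j\ne i,\ ij\notin E(H))$; that is, $X_i$ is independent of every event determined jointly by its non-neighbors in $H$. This is the notion used in the Lov\'asz local lemma and in Janson's inequality. The variables are \emph{$d$-locally dependent} if they have a dependency graph of maximum degree at most $d$.

A \emph{$d$-dependent random graph} $G_{n,p,d}$ is any random graph on $n$ vertices in which each of the $\binom n2$ potential edges $e$ is present with probability $p$ and the indicators $X_e$ are $d$-locally dependent. Thus $G_{n,p,d}$ denotes an arbitrary member of a class of distributions, and the class grows with $d$. For $d=0$ every edge is independent of all the others jointly, and the class consists of the Erd\H{o}s--R\'enyi graph $G(n,p)$ alone. Throughout, $p=p(n)\in[0,1]$ and the integer $d=d(n)\ge0$ may depend on $n$, limits are taken as $n\to\infty$, $p\ll f$ means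 $p/f\to0$, and \emph{almost surely} (a.s.) means with probability tending to $1$. A statement about $G_{n,p,d}$ concerns a sequence of distributions, one for each $n$, and only large $n$ matter.

The graph $G(n,p)$ is a.s.\ connected when $p\gg\ln n/n$. Dependence can delay connectivity: for suitable $d$-dependent distributions, positively correlated edges keep the graph a.s.\ disconnected for $p$ up to order $d\ln n/n$. The mechanism is visible at one vertex $v$. If the $n-1$ edges at $v$ are cut into bundles of $d+1$ edges, each bundle present or absent as a whole, then $v$ is isolated with probability $(1-p)^{\lceil (n-1)/(d+1)\rceil}$ instead of $(1-p)^{n-1}$.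

Can dependence also hasten connectivity? One would try to make isolated vertices rarer by correlating the edges at a vertex negatively. When $pd\to0$ this gains very little: Remark~\ref{rem:first} shows that if $d=O(n/\ln n)$ and $p\ll\ln n/n$, then in every $G_{n,p,d}$ each vertex is isolated with probability $n^{-o(1)}$, so the expected number of isolated vertices is $n^{1-o(1)}$, as in $G(n,p)$. One is led to guess that the answer is no in this range, and this is the conjecture posed in \cite{BDDR}.

\begin{quote}
\textbf{Conjecture.} For all $d=O(n/\ln n)$ and all $p\ll\ln n/n$, every $d$-dependent random graph $G_{n,p,d}$ is almost surely not connected.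
\end{quote}

A large expectation does not produce an isolated vertex, however: isolated vertices may come in large clumps that rarely appear. The conjecture is false for this reason.

\begin{theorem}\label{thm:counter}
Let $K=2\lceil\ln n\rceil+1$, $d=\lceil n/K\rceil-1\le n/(2\ln n)$ and $p=4\ln\ln n/n$. There is a $d$-dependent random graph $G_{n,p,d}$ that is almost surely connected.
\end{theorem}

The next two theorems locate the smallest $p$ at which connectivity is possible. From now on
\[
s=d+1,\qquad k=\frac{n}{s}.
\]

\begin{theorem}\label{thm:upper}
Suppose $k\to\infty$ and $np-\ln k\to+\infty$. Then there is a $d$-dependent random graph $G_{n,p,d}$ that is almost surely connected.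
\end{theorem}

\begin{theorem}\label{thm:lower}
Suppose $k\to\infty$ and $np-\ln k\to-\infty$. Then every $d$-dependent random graph $G_{n,p,d}$ is almost surely not connected; indeed it almost surely has an isolated vertex.
\end{theorem}

So for $d=o(n)$ the threshold is $p=\ln(n/(d+1))/n$, with constant $1$ and window $O(1/n)$. For $d=0$ this is the Erd\H{o}s--R\'enyi threshold, and a bounded $d$ moves it only within the window. For $d=\lfloor n^{\alpha}\rfloor$ with $0<\alpha<1$ it is asymptotic to $(1-\alpha)\ln n/n$, and for $d=\Theta(n/\ln n)$ to $\ln\ln n/n$. The order of magnitude $\ln n/n$ survives exactly as long as $\ln k$ is comparable to $\ln n$.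

\begin{corollary}\label{cor:class}
For $d=d(n)$, the statement ``for every $p\ll\ln n/n$, every $G_{n,p,d}$ is almost surely not connected'' is true if and only if $\limsup\frac{\ln(d+1)}{\ln n}<1$, that is, if and only if $d\le n^{1-\delta}$ for some $\delta>0$ and all large $n$.
\end{corollary}

Both sides of the threshold come from one count: the graph has about $k$, not $n$, independent chances to fall apart, and each has probability about $e^{-np}$. On the one hand, the dependence can tie the vertices into about $k$ groups of size $s$ that share their fate, so that the graph behaves like a random graph on $k$ points (Sections~\ref{sec:stars} and~\ref{sec:lifts}). On the other hand, it can do no more. The $n-1$ edges at a vertex have at most $d$ neighbors each in $H$, so they are tied to the edges at a typical other vertex in about $2s$ places, and one can choose a small multiple of $k$ vertices so that most edges at each of them are tied to none of the others (Sections~\ref{sec:cll} and~\ref{sec:isolated}). Corollary~\ref{cor:class} and the case of linear $d$ are treated in Section~\ref{sec:range}.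

\section{Blocks, sprinkling and standard facts}\label{sec:tools}

The definition of a dependency graph speaks of one variable at a time. It does not say that two \emph{sets} of variables with no edge of $H$ between them are independent, and this can fail.

\begin{example}\label{ex:parity}
Let $(X_1,X_2,X_3,X_4)$ be uniform among the $0$--$1$ vectors with even sum. Any three coordinates are independent, so $H=\{12,34\}$ is a dependency graph of maximum degree $1$. Yet $X_1+X_2\equiv X_3+X_4\pmod 2$, so $(X_1,X_2)$ and $(X_3,X_4)$ are dependent.
\end{example}

Theorem~\ref{thm:lower} has to cover such distributions. Our connected examples are of a much simpler kind. Given a partition of the potential edges into \emph{blocks}, the \emph{block construction} makes all edges of a block present with probability $p$ and all absent with probability $1-p$, independently over blocks.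

\begin{lemma}\label{lem:block}
A block construction whose blocks have at most $d+1$ edges is a $G_{n,p,d}$.
\end{lemma}

\begin{proof}
Each edge has probability $p$. Let $H$ join two potential edges when they lie in the same block; it has maximum degree at most $d$. The variable $X_e$ is the coin of the block of $e$, and the non-neighbors of $e$ are determined by the other coins.
\end{proof}

Since $G_{n,p,d}$ is a class of distributions, monotonicity in $p$ needs an argument.

\begin{lemma}[Sprinkling]\label{lem:sprinkle}
Let $G$ be a $G_{n,p,d}$ and let $p\le\tilde p\le1$. Then $G$ can be coupled with a $G_{n,\tilde p,d}$ that contains it.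
\end{lemma}

\begin{proof}
Assume $p<1$, and let $(Y_e)$ be the indicators of a copy of $G(n,p'')$ independent of $G$, where $p''=(\tilde p-p)/(1-p)$. The union has indicators $\max(X_e,Y_e)$ and edge probability $1-(1-p)(1-p'')=\tilde p$. Let $N$ be the set of non-neighbors of $e$ in a dependency graph $H$ of $(X_f)$. For all values $a,b,\xi,\eta$,
\[
\mathbb{P}(X_e=a,\,Y_e=b,\,X_N=\xi,\,Y_N=\eta)=\mathbb{P}(X_e=a)\,\mathbb{P}(X_N=\xi)\,\mathbb{P}(Y_e=b)\,\mathbb{P}(Y_N=\eta),
\]
so $(X_e,Y_e)$ is independent of $(X_N,Y_N)$, and $H$ is a dependency graph for the union.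
\end{proof}

Thus a connected example at $p$ gives one at every larger $\tilde p$, and if every $G_{n,\tilde p,d}$ a.s.\ has an isolated vertex, so does every $G_{n,p,d}$ with $p\le\tilde p$. The one external result we use is the following.

\begin{theorem}[Erd\H{o}s--R\'enyi; see {\cite[Theorem 7.3]{Bollobas}}]\label{thm:ER}
If $N\to\infty$ and $NP-\ln N\to\infty$, then $G(N,P)$ is almost surely connected.
\end{theorem}

The conclusion also holds for a random graph on $N$ vertices whose edges $ij$ are independent with probabilities $P_{ij}\ge P$: keeping each present edge independently with probability $P/P_{ij}$ leaves a copy of $G(N,P)$. Finally, for $0\le p\le1$, integers $m\ge0$ and $0\le x\le\frac12$,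
\begin{equation}\label{eq:elem}
1-pm\le(1-p)^m\le e^{-pm}\le 1-pm+\tfrac12(pm)^2,\qquad \ln(1-x)\ge-x-x^2.
\end{equation}
The last inequality holds because $\ln(1-x)+x+x^2$ vanishes at $0$ and has derivative $x(1-2x)/(1-x)\ge0$.

\section{Star blocks: a short counterexample}\label{sec:stars}

Split the vertices into $K$ groups of size about $n/K$. To connect the graph it suffices to hold each group together and to connect the groups to one another. A block consisting of all edges from one outside vertex $w$ to a group does the first job in one stroke and contributes to the second. The edges between two groups can be cut into such stars in two ways, with the leaves in either group, and we must choose one way for each pair. Every group needs many stars with leaves in it, so we distribute the choices evenly by a cyclic rule.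

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The bound on $d$ holds because $\lceil n/K\rceil-1<n/K$ and $K>2\ln n$. Partition the vertices into groups $V_i$, $i\in\mathbb{Z}_K$, each of size $m=\lfloor n/K\rfloor$ or $\lceil n/K\rceil$. Write $i\to j$ if $j-i\in\{1,\dots,\frac{K-1}2\}$ modulo $K$. Since $K$ is odd, exactly one of $i\to j$, $j\to i$ holds for $i\ne j$, and each $i$ has $\frac{K-1}2$ out-neighbors. The blocks are the stars $\{uw:u\in V_i\}$ for $i\to j$ and $w\in V_j$, and the single edges inside groups. They partition the potential edges and have size at most $\lceil n/K\rceil=d+1$, so the block construction $G$ is a $G_{n,p,d}$ by Lemma~\ref{lem:block}. For $i\to j$ and $w\in V_j$, say that $w$ is \emph{joined to} $V_i$ if the star $\{uw:u\in V_i\}$ is present.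

\emph{(a) A.s.\ each $V_i$ lies in one component.} This holds for $V_i$ as soon as some $w$ is joined to it. There are at least $m\frac{K-1}2$ candidates $w$, and $m\ge(n-K)/K$ gives $m(K-1)\ge n-K-n/K$. So no vertex is joined to $V_i$ with probability at most
\[
\exp\Big(-\frac p2\Big(n-K-\frac nK\Big)\Big)=(1+o(1))(\ln n)^{-2},
\]
because $pn/2=2\ln\ln n$ while $pK\to0$ and $pn/K\to0$. The sum over the $K=O(\ln n)$ groups is $o(1)$.

\emph{(b) A.s.\ the groups are connected to one another.} Define a graph $\Gamma$ on $\mathbb{Z}_K$: for $i\to j$, the pair $ij$ is an edge if some $w\in V_j$ is joined to $V_i$. Different pairs involve disjoint sets of blocks, so the edges of $\Gamma$ are independent, each of probability at least $P=1-(1-p)^m\ge pm-\frac12(pm)^2$. From $pm\le4\ln\ln n/K$ and $pmK\ge p(n-K)$ we get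
\[
KP\ge4\ln\ln n-pK-\frac{8(\ln\ln n)^2}{K}=4\ln\ln n-o(1),
\]
while $\ln K=\ln\ln n+O(1)$. So $KP-\ln K\to\infty$, and $\Gamma$ is a.s.\ connected by Theorem~\ref{thm:ER}.

An edge $ij$ of $\Gamma$ gives an edge of $G$ between $V_i$ and $V_j$, so (a) and (b) together make $G$ connected.
\end{proof}

\begin{remark}\label{rem:waste}
The edges at a vertex $v\in V_i$ lie in the stars centered at $v$ (there are $\frac{K-1}2$), the stars with leaf set $V_i$ (there are $n/2+O(n/K)$) and at most $n/K$ single edges, which makes $n/2+O(n/\ln n)$ blocks. So $v$ is isolated with probability $(1+o(1))(\ln n)^{-2}$, and the expected number of isolated vertices is asymptotic to $n/(\ln n)^2$, although a.s.\ there is none. The same count shows a waste. Since $v$ meets only about $n/2$ blocks, step (a) needs $Ke^{-np/2}\to0$, which asks for twice the edge probability of Theorem~\ref{thm:upper}.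
\end{remark}

\section{Matching blocks and cyclic lifts}\label{sec:lifts}

To remove the factor $2$, almost every edge at a vertex should lie in a block of its own, while the vertices of a group still share their blocks. Matchings do this: cut the $s^2$ edges between two groups of size $s$ into $s$ perfect matchings. Each vertex now meets about $n$ blocks. The price is that no single block holds a group together; that has to come from the cycles among the groups.

Let $B$ be a graph on $[K]=\{1,\dots,K\}$, with a \emph{voltage} $a_{ij}\in\mathbb{Z}_s$ on each edge $ij$, $i<j$. The \emph{lift} of $(B,a)$ is the graph on $[K]\times\mathbb{Z}_s$ with edges $(i,x)(j,x+a_{ij})$ for $ij\in B$, $i<j$, $x\in\mathbb{Z}_s$. The set $\{i\}\times\mathbb{Z}_s$ is the \emph{fiber} over $i$. The voltage of a walk in $B$ is the sum of $a_{ij}$ over its steps from $i$ to $j>i$ and of $-a_{ij}$ over its steps from $j$ to $i<j$. By induction on the length, a walk from $i$ to $j$ of voltage $c$ lifts, for every $x$, to a walk from $(i,x)$ to $(j,x+c)$.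

\begin{example}\label{ex:triangle}
Let $B$ be a triangle and $s=2$. The closed walk $1,2,3,1$ has voltage $c=a_{12}+a_{23}-a_{13}$ and lifts to a walk from $(1,x)$ to $(1,x+c)$. If $c=0$ the lift is two triangles, and if $c=1$ it is a hexagon (Figure~\ref{fig:lift}). With independent uniform voltages the lift is connected with probability $\frac12$. If $B$ were a tree, the lift would be $s$ disjoint copies of $B$, whatever the voltages.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\foreach \x in {0,4.5}{
  \foreach \y in {1,2,3}{
    \draw[gray,dashed,rounded corners] (\x+\y-0.18,-0.22) rectangle (\x+\y+0.18,1.22);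
    \fill (\x+\y,0) circle (2pt);
    \fill (\x+\y,1) circle (2pt);
    \node at (\x+\y,-0.75) {$\y$};
  }
  \draw (\x+1,0)--(\x+3,0) (\x+1,1)--(\x+3,1);
}
\draw[very thick] (1,0) to[bend right=45] (3,0);
\draw[very thick] (1,1) to[bend left=45] (3,1);
\draw[very thick] (5.5,0)--(7.5,1) (5.5,1)--(7.5,0);
\end{tikzpicture}
\caption{Two lifts of the triangle on $\{1,2,3\}$ with voltages in $\mathbb{Z}_2$. Dashed boxes are fibers, $a_{12}=a_{23}=0$, and the thick edges form the matching over the edge $13$. Left: $a_{13}=0$ gives two triangles. Right: $a_{13}=1$ gives a hexagon.}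
\label{fig:lift}
\end{figure}

Each further independent cycle of $B$ gives a fresh chance to link the points of a fiber, and the failure probability decays exponentially, uniformly in $s$.

\begin{lemma}\label{lem:lift}
Let $B$ be a connected graph on $[K]$ with $L=e(B)-K+1\ge2$, and let the voltages be independent and uniform on $\mathbb{Z}_s$. Then the lift is disconnected with probability at most $3\cdot2^{-L}$.
\end{lemma}

\begin{proof}
Fix a spanning tree $T$ of $B$. For each of the $L$ edges $f=ij\notin T$, $i<j$, let $c_f$ be the voltage of the closed walk that goes from $1$ to $i$ in $T$, across $f$, and from $j$ to $1$ in $T$. Lifting this walk connects $(1,x)$ to $(1,x+c_f)$ for all $x$. So if the $c_f$ generate $\mathbb{Z}_s$, the fiber over $1$ lies in one component; lifting the path in $T$ from $i$ to $1$ connects each $(i,y)$ to that fiber, and the lift is connected.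

The walk uses $f$ once and otherwise only edges of $T$, so $c_f$ equals $a_f$ plus a function of the voltages on $T$. Given those voltages, the $c_f$ are therefore independent and uniform on $\mathbb{Z}_s$. A proper subgroup of $\mathbb{Z}_s$ lies in $q\mathbb{Z}_s$ for some prime $q\mid s$, and $q\mathbb{Z}_s$ has index $q$. Hence the $c_f$ fail to generate $\mathbb{Z}_s$ with probability at most
\[
\sum_{q\ge2}q^{-L}\le2^{-L}+\int_2^\infty t^{-L}\,dt=2^{-L}+\frac{2\cdot 2^{-L}}{L-1}\le3\cdot2^{-L}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]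
By Lemma~\ref{lem:sprinkle} we may replace $p$ by $\min(p,2\ln k/n)$. So $np=\ln k+\omega$ with $\omega\to\infty$ and $\omega\le\ln k$, and
\[
ps=\frac{np}{k}\le\frac{2\ln k}{k}\to0 .
\]
Let $K=\lfloor k\rfloor\to\infty$ and $r=n-Ks<s$. Label the vertices as $(i,x)\in[K]\times\mathbb{Z}_s$, together with a set $R$ of $r$ leftover vertices. The blocks are
\begin{itemize}
\item for $i<j$ and $a\in\mathbb{Z}_s$, the matching $M^a_{ij}=\{(i,x)(j,x+a):x\in\mathbb{Z}_s\}$, of size $s$;
\item if $r\ge1$, for each $(i,x)$ the star joining $(i,x)$ to all of $R$, of size $r<s$;
\item each edge inside a fiber or inside $R$, as a single block.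
\end{itemize}
The edge $(i,x)(j,y)$ with $i<j$ lies in $M^{y-x}_{ij}$ only, so these blocks partition the potential edges, and the block construction $G$ is a $G_{n,p,d}$.

\emph{The leftover vertices.} If $r\ge1$, no star to $R$ is present with probability $(1-p)^{n-r}\le e^{-np+ps}\to0$. So a.s.\ some $(i,x)$ is adjacent to all of $R$, and it remains to show that $G$ restricted to $[K]\times\mathbb{Z}_s$ is a.s.\ connected.

\emph{The base graph.} Let $I_{ij}$ be the set of $a$ for which $M^a_{ij}$ is present, and let $B$ be the graph on $[K]$ with $ij\in B$ when $I_{ij}\ne\emptyset$. Then $B$ is distributed as $G(K,P)$ with $P=1-(1-p)^s\ge ps-\frac12(ps)^2$. Because $ps$ is small, little is lost to pairs carrying two matchings: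
\[
KP\ge p(n-r)-\frac K2(ps)^2\ge np-ps-\frac{2(\ln k)^2}{k}\ge\ln K+\omega-o(1).
\]
By Theorem~\ref{thm:ER}, $B$ is a.s.\ connected. The number $e(B)$ is binomial with mean $\lambda=\frac{K-1}2KP\ge\frac{K-1}2\ln K$ for large $n$ and variance at most $\lambda$. As $K=o(\lambda)$, Chebyshev's inequality gives $\mathbb{P}(e(B)<2K)\le\lambda/(\lambda-2K)^2\to0$.

\emph{The voltages.} For each $ij\in B$ choose $a_{ij}$ uniformly from $I_{ij}$, using independent randomness. Different pairs use disjoint sets of coins, and given $I_{ij}\ne\emptyset$ the law of $(I_{ij},a_{ij})$ is invariant under translation in $\mathbb{Z}_s$. So, given $B$, the $a_{ij}$ are independent and uniform. The lift of $(B,a)$ is the union of the present matchings $M_{ij}^{a_{ij}}$, hence a subgraph of $G$. Given any connected $B$ with $e(B)\ge2K$ we have $L\ge K+1$, and Lemma~\ref{lem:lift} shows that the lift is disconnected with probability at most $3\cdot2^{-K}\to0$.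
\end{proof}

\section{A conditional local lemma}\label{sec:cll}

We turn to arbitrary $d$-dependent graphs. Fix a dependency graph $H$ of maximum degree at most $d$ for the indicators $X=(X_e)$. For a set $T$ of potential edges let $A_T$ be the event that $T$ is \emph{absent}: $X_f=0$ for all $f\in T$. Two sets of potential edges are \emph{separated} if they are disjoint and no edge of $H$ joins them. Separation is symmetric, passes to subsets, and a union of sets separated from $T$ is separated from $T$.

By Example~\ref{ex:parity}, separated sets need not be independent. What survives is one-sided: whatever we learn about a set $Z$ separated from $T$, the set $T$ remains absent with nearly the probability it would have in $G(n,p)$, or more. The proof is the induction behind the local lemma, carried out under an additional condition $F$. We let $F$ depend also on auxiliary randomness $U$, which Section~\ref{sec:thin} needs.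

\begin{lemma}\label{lem:cll}
Let $x\in[0,1)$ satisfy $p\le x(1-x)^d$. Let $U$ be a random vector independent of $X$, let $Z,T$ be sets of potential edges, and let $F$ be an event determined by $U$ and $(X_f)_{f\in Z}$ with $\mathbb{P}(F\cap A_T)>0$.
\begin{enumerate}
\item[(i)] If $e\notin T$ and $Z$ is separated from $T\cup\{e\}$, then $\mathbb{P}(X_e=1\mid F\cap A_T)\le x$.
\item[(ii)] If $R\cap T=\emptyset$ and $Z$ is separated from $T\cup R$, then $\mathbb{P}(A_R\mid F\cap A_T)\ge(1-x)^{|R|}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We use induction on $|T|$. Let $T_1=\{f_1,\dots,f_\ell\}$ be the set of $H$-neighbors of $e$ in $T$, so $\ell\le d$, and let $T_2=T\setminus T_1$. The set $Y=Z\cup T_2$ consists of non-neighbors of $e$. The event $F\cap A_{T_2}$ is a disjoint union of events $\{X_Y=\xi\}\cap\{U\in B_\xi\}$, and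
\[
\mathbb{P}(X_e=1,\,X_Y=\xi,\,U\in B_\xi)=p\,\mathbb{P}(X_Y=\xi)\,\mathbb{P}(U\in B_\xi).
\]
So $\mathbb{P}(X_e=1\mid F\cap A_{T_2})=p$. If $\ell=0$, which includes the case $T=\emptyset$, we are done since $p\le x$. Otherwise
\[
\mathbb{P}(X_e=1\mid F\cap A_T)\le\frac{\mathbb{P}(X_e=1\mid F\cap A_{T_2})}{\mathbb{P}(A_{T_1}\mid F\cap A_{T_2})}
=\frac{p}{\prod_{i=1}^{\ell}\mathbb{P}\big(X_{f_i}=0\mid F\cap A_{T_2\cup\{f_1,\dots,f_{i-1}\}}\big)} .
\]
Each conditioning event contains $F\cap A_T$ and so has positive probability. Each set $T_2\cup\{f_1,\dots,f_{i-1}\}$ is smaller than $T$, and together with $f_i$ it lies in $T$, which is separated from $Z$. By induction every factor is at least $1-x$, and the right side is at most $p/(1-x)^d\le x$.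

(ii) Let $R=\{e_1,\dots,e_r\}$. By (i), if $F\cap A_{T\cup\{e_1,\dots,e_{i-1}\}}$ has positive probability, then given it $X_{e_i}=0$ with probability at least $1-x>0$, so the next event has positive probability too. Multiply the $r$ bounds.
\end{proof}

The two kinds of conditioning play different roles. On $T$, which may be entangled with $e$, we may only condition on absence. On $Z$ we may condition on anything, but $Z$ must be separated from $T$ as well as from $e$, since the induction moves from $e$ to its neighbors in $T$. In Example~\ref{ex:parity}, with $e=1$, $T=\{2,3\}$, $Z=\{4\}$ and $F=\{X_4=1\}$, the conditional probability is $1$. (There $p=\frac12$, so no admissible $x$ exists either; the example only shows how information travels through $T$.)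

\medskip\noindent\emph{The choice of $x$.} Suppose $p\le\frac14$ and $y=pd\le\frac18$, and put $x=p(1+2y)$. Then $p\le x\le2p\le\frac12$ and $dx=y(1+2y)\le\frac54y$, so by \eqref{eq:elem}
\[
x(1-x)^d\ge x(1-dx)\ge p(1+2y)\big(1-\tfrac54y\big)=p\big(1+\tfrac34y-\tfrac52y^2\big)\ge p .
\]
Thus Lemma~\ref{lem:cll} applies with this $x$, and \eqref{eq:elem} gives
\begin{equation}\label{eq:iso}
(1-x)^{n-1}\ge e^{-nx-nx^2}\ge\exp\big(-np-2np\cdot pd-4np^2\big).
\end{equation}

\begin{remark}\label{rem:first}
Let $S_v$ be the \emph{star} of $v$, the set of the $n-1$ potential edges at $v$. Lemma~\ref{lem:cll}(ii) with $Z=T=\emptyset$ and $R=S_v$ shows that $v$ is isolated with probability at least $(1-x)^{n-1}$. If $d=O(n/\ln n)$ and $np=o(\ln n)$, then $pd\to0$ and the exponent in \eqref{eq:iso} is $-o(\ln n)$, as claimed in Section~\ref{sec:intro}.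
\end{remark}

\section{Finding an isolated vertex}\label{sec:isolated}

Assume the hypotheses of Theorem~\ref{thm:lower}, let $n$ be large and write $np=\ln k-\omega$, so that $\omega\to\infty$ and $0\le np\le\ln k$. Then $pd\le np/k\le\ln k/k\to0$ and $np^2\le(\ln k)^2/k$, since $k\le n$. With $x$ as above, \eqref{eq:iso} becomes
\begin{equation}\label{eq:iso2}
(1-x)^{n-1}\ge e^{-np}e^{-6(\ln k)^2/k}=(1-o(1))\,\frac{e^{\omega}}{k}.
\end{equation}
A second moment argument would need upper bounds on the probability that two given vertices are isolated. Lemma~\ref{lem:cll} bounds probabilities of absence only from below, and the bundles of Section~\ref{sec:intro} show that no matching upper bound holds. We therefore test vertices one after another, which needs only a lower bound on the chance of success given the earlier failures. A failure is the event that some edge is present, and Lemma~\ref{lem:cll} allows such a condition only on edges separated from the star under test.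

\subsection{Vertices whose stars are mostly separated}

For vertices $v\ne w$ let $D_{vw}$ be the set of $e\in S_v$ such that $e\in S_w$ or $e$ is $H$-adjacent to an edge of $S_w$. For a set $Y$ of vertices and $v\in Y$ put
\[
S_v^Y=S_v\setminus\bigcup_{w\in Y\setminus\{v\}}D_{vw},\qquad \ell_v(Y)=\sum_{w\in Y\setminus\{v\}}|D_{vw}| ,
\]
and call $\ell_v(Y)$ the \emph{load} of $v$ in $Y$. By definition,
\begin{equation}\label{eq:sep}
S_v^Y\text{ is separated from }S_w\ \ (v\ne w\text{ in }Y),\qquad |S_v\setminus S_v^Y|\le\ell_v(Y),
\end{equation}
and $S_v^Y\subseteq S_v^{Y'}$ when $v\in Y'\subseteq Y$. The quantity $k$ enters the proof through the next lemma.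

\begin{lemma}\label{lem:W}
Let $0<\theta\le1$ and $\theta k\ge24$. There is a set $W$ of vertices with $|W|\ge\theta k/16$ and $\ell_v(W)\le\theta n$ for all $v\in W$.
\end{lemma}

\begin{proof}
An edge $e\in S_v$ lies in $D_{vw}$ for at most $2d+1\le2s$ vertices $w\neq v$: its other endpoint, and the two endpoints of each of its at most $d$ neighbors in $H$. So $\sum_{w\ne v}|D_{vw}|\le2s(n-1)$. Let $t=\lfloor\theta k/8\rfloor$ and let $Y$ be a uniformly random set of $t$ vertices. Then
\[
\mathbb{E}\sum_{v\in Y}\ell_v(Y)\le\frac{t(t-1)}{n(n-1)}\cdot n\cdot2s(n-1)\le2st\cdot\frac{\theta k}{8}=\frac{\theta tn}{4}.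
\]
Fix a set $Y$ whose total load is at most $\theta tn/4$. At most $t/4$ of its vertices have load above $\theta n$. Deleting them does not increase the other loads and leaves $W$ with $|W|\ge\frac34(\theta k/8-1)\ge\theta k/16$, the last step because $\theta k/32\ge\frac34$.
\end{proof}

\subsection{One round of exposure}

A round runs as follows. Test the vertices in order, looking only at the part $T_v^+$ of each star that is separated from the other stars. Stop at the first vertex where this part is absent, and bound the chance that one of the remaining edges is present by a union bound. We state this under a condition $C$ that records what an earlier round has revealed.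

\begin{lemma}\label{lem:round}
Let $U$ be independent of $X$. Let $Q$ be a set of vertices, and for $v\in Q$ let $T_v\subseteq T_v^+\subseteq S_v$, where $T_w^+$ is separated from $S_v$ for all $v\ne w$ in $Q$. Let $Z_0$ be separated from $S_v$ for every $v\in Q$, let $F_0$ be determined by $U$ and $(X_f)_{f\in Z_0}$, and let $C=F_0\cap\bigcap_{v\in Q}A_{T_v}$ have positive probability. If $|S_v\setminus T_v^+|\le\rho$ for all $v\in Q$, then
\[
\mathbb{P}(\text{no vertex of }Q\text{ is isolated}\mid C)\le\exp\Big(-\sum_{v\in Q}(1-x)^{|T_v^+\setminus T_v|}\Big)+x\rho .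
\]
\end{lemma}

\begin{proof}
Let $Q=\{1,\dots,h\}$ and $\beta_i=(1-x)^{|T_i^+\setminus T_i|}$. Let $\tau$ be the first $i$ for which $T_i^+$ is absent, with $\tau=\infty$ if there is none. Put
\[
F_i=F_0\cap\bigcap_{j\ne i}A_{T_j}\cap\bigcap_{j<i}\big(A_{T_j^+}\big)^c,\qquad Z_i=Z_0\cup\bigcup_{j\ne i}T_j^+ .
\]
Then $F_i$ is determined by $U$ and $(X_f)_{f\in Z_i}$, the set $Z_i$ is separated from $S_i$, and
\[
C\cap\{\tau\ge i\}=F_i\cap A_{T_i},\qquad C\cap\{\tau=i\}=F_i\cap A_{T_i^+}.
\]
If the first event has positive probability, Lemma~\ref{lem:cll}(ii) with $T=T_i$ and $R=T_i^+\setminus T_i$ gives $\mathbb{P}(\tau=i\mid C,\tau\ge i)\ge\beta_i$. So in all cases $\mathbb{P}(\tau>i\mid C)\le(1-\beta_i)\mathbb{P}(\tau\ge i\mid C)$, and $\mathbb{P}(\tau=\infty\mid C)\le\prod_i(1-\beta_i)\le\exp(-\sum_i\beta_i)$. If the second event has positive probability, Lemma~\ref{lem:cll}(i) with $T=T_i^+$, applied to each $e\in S_i\setminus T_i^+$, shows that given $C\cap\{\tau=i\}$ some edge of $S_i$ is present with probability at most $x\rho$. If $\tau<\infty$ and no edge of $S_\tau$ is present, then $\tau$ is isolated.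
\end{proof}

Consider the simplest use of the lemma, with nothing revealed. Take $Q=W$ from Lemma~\ref{lem:W}, $T_v=\emptyset$, $T_v^+=S_v^W$, $Z_0=\emptyset$, $\rho=\theta n$. By \eqref{eq:sep}, \eqref{eq:iso2} and $xn\le2\ln k$,
\begin{equation}\label{eq:oneround}
\mathbb{P}(\text{no isolated vertex})\le\exp\big(-(1-o(1))\,\theta e^{\omega}/16\big)+2\theta\ln k .
\end{equation}
If $\gamma=\omega-\ln\ln k\to\infty$, choose $\theta=e^{-\gamma/2}/\ln k$. Then $\theta e^\omega=e^{\gamma/2}\to\infty$, $\theta\ln k\to0$, and $\theta k\ge\sqrt k/\ln k\ge24$ because $\gamma\le\ln k$. So one round proves Theorem~\ref{thm:lower} when $np-\ln k+\ln\ln k\to-\infty$. The bound \eqref{eq:oneround} gives no more: its first term wants many candidates, $\theta\gg e^{-\omega}$, and its second wants small loads, $\theta\ll1/\ln k$.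

To reach the window $O(1/n)$ we need a constant $\theta$ and small loads at once, and two rounds achieve this. Take $\theta=\frac12$ and reveal \emph{all} the sets $S_v^W$. Each has about $n/2$ edges or more, so one hopes that only a fraction of about $e^{-np/2}$ of the vertices survive, in the sense that $S_v^W$ is absent. Among the survivors the loads should be smaller by the same factor, and Lemma~\ref{lem:round} can be run on them. Nothing is lost in the count, because the probabilities to survive the two rounds multiply to at least $(1-x)^{n-1}$.

For this plan $e^{-np/2}$ must be small. By Lemma~\ref{lem:sprinkle} we may raise $p$ so that $\omega$ is replaced by $\min(\omega,\ln\ln k)$. From now on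
\[
np=\ln k-\omega,\qquad\omega\to\infty,\qquad\omega\le\ln\ln k .
\]
Fix $W$ as in Lemma~\ref{lem:W} with $\theta=\frac12$, so $|W|\ge k/32$ and $\ell_v(W)\le n/2$ on $W$. For $v\in W$ put
\[
q_v=(1-x)^{|S_v^W|},\qquad b_v=(1-x)^{|S_v\setminus S_v^W|},\qquad \varepsilon=\sqrt2\,\Big(\frac{\ln k}{k}\Big)^{1/4}.
\]
Since $|S_v^W|\ge n/2-1$, $e^p\le2$ and $e^{\omega}\le\ln k$,
\begin{equation}\label{eq:q}
q_v\le e^{-p(n/2-1)}=e^{p}e^{\omega/2}k^{-1/2}\le\varepsilon^2 .
\end{equation}
Since $q_vb_v=(1-x)^{n-1}$, \eqref{eq:iso2} gives
\begin{equation}\label{eq:mu}
\mu:=\sum_{v\in W}q_vb_v=|W|(1-x)^{n-1}\ge(1-o(1))\,e^{\omega}/32\to\infty .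
\end{equation}

\subsection{An exactly independent set of survivors}\label{sec:thin}

The plan has a flaw. We know only that $v$ survives with conditional probability \emph{at least} $q_v$. The survivors could be numerous, or could tend to appear in heavily linked clusters, and then the loads would not drop. The remedy is to discard survivors at random, at the rate that brings each conditional probability down to exactly $q_v$.

\begin{lemma}\label{lem:thin}
Let $W=\{w_1,\dots,w_M\}$ and let $U=(U_1,\dots,U_M)$ be independent of $X$ with independent coordinates uniform on $[0,1]$. There is a random set $J\subseteq W$, a function of $U$ and of $X$ on $\bigcup_{w\in W}S_w^W$, such that the events $\{v\in J\}$, $v\in W$, are independent with probabilities $q_v$, and $S_v^W$ is absent whenever $v\in J$.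
\end{lemma}

\begin{proof}
Write $S_i'=S_{w_i}^W$, $q_i=q_{w_i}$ and $Z_i=\bigcup_{j<i}S_j'$. Let $\pi_i=\mathbb{P}(A_{S_i'}\mid X_{Z_i})$, a function of $X_{Z_i}$, set equal to $1$ on values of probability zero. By \eqref{eq:sep}, $Z_i$ is separated from $S_i'$, so Lemma~\ref{lem:cll}(ii) with $T=\emptyset$, $R=S_i'$ and $F=\{X_{Z_i}=\xi\}$ gives $\pi_i\ge q_i>0$. Put $w_i\in J$ if and only if $S_i'$ is absent and $U_i\le q_i/\pi_i$. Condition on $X_{Z_i}$ and $U_1,\dots,U_{i-1}$. Since $U$ is independent of $X$, the set $S_i'$ is absent with probability $\pi_i$; since $U_i$ is independent of $X$ and of $U_1,\dots,U_{i-1}$, we get $w_i\in J$ with probability $\pi_i\cdot q_i/\pi_i=q_i$. The conditioning determines $J\cap\{w_1,\dots,w_{i-1}\}$ and the value $q_i$ does not depend on it, so the events are independent.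
\end{proof}

Let $Q=\{v\in J:\ell_v(J)\le\varepsilon n\}$ be the set of lightly loaded survivors. A survivor $v$ passes the second round with probability at least $b_v$, which varies with $v$, so we measure $Q$ by its weight $\sum_{v\in Q}b_v$.

\begin{lemma}\label{lem:weight}
$\mathbb{P}\big(\sum_{v\in Q}b_v<\mu/4\big)\le4/\mu+2\varepsilon$.
\end{lemma}

\begin{proof}
The sum $\sum_{v\in J}b_v$ has independent terms, mean $\mu$ and variance at most $\sum_vq_vb_v^2\le\mu$. By Chebyshev's inequality it is below $\mu/2$ with probability at most $4/\mu$. Next fix $v\in W$. The variable $\Lambda_v=\sum_{w\in W\setminus\{v\}}|D_{vw}|\,\mathbf{1}[w\in J]$ is independent of $\{v\in J\}$, equals $\ell_v(J)$ on that event, and has mean at most $\varepsilon^2n/2$ by \eqref{eq:q}. By Markov's inequality,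
\[
\mathbb{P}(v\in J\setminus Q)=q_v\,\mathbb{P}(\Lambda_v>\varepsilon n)\le\tfrac12\varepsilon q_v .
\]
So $\sum_{v\in J\setminus Q}b_v$ has mean at most $\varepsilon\mu/2$ and exceeds $\mu/4$ with probability at most $2\varepsilon$. If neither bad event occurs, the weight of $Q$ is at least $\mu/2-\mu/4$.
\end{proof}

\subsection{The second round}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Up to a null set, the probability space is partitioned by the events
\[
C=\bigcap_{w\in W}\{X_{S_w^W}=\xi_w\}\cap\{J=J_0\}
\]
of positive probability. Fix one. As $J$ is a function of $U$ and of $X$ on the sets $S^W_w$, we have $C=\bigcap_w\{X_{S_w^W}=\xi_w\}\cap\{U\in\mathcal{B}\}$ for a Borel set $\mathcal{B}$. On $C$ the set $Q$ takes a fixed value $Q_0\subseteq J_0$, and $\xi_v=0$ for $v\in Q_0$. Apply Lemma~\ref{lem:round} to $Q_0$ with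
\[
T_v=S_v^W,\qquad T_v^+=S_v^{Q_0},\qquad Z_0=\bigcup_{w\in W\setminus Q_0}S_w^W,\qquad \rho=\varepsilon n,
\]
and $F_0=\bigcap_{w\in W\setminus Q_0}\{X_{S_w^W}=\xi_w\}\cap\{U\in\mathcal{B}\}$. We check the hypotheses. We have $T_v\subseteq T_v^+$ because $Q_0\subseteq W$. By \eqref{eq:sep} for $Y=Q_0$, the set $T_w^+$ is separated from $S_v$ for $v\ne w$ in $Q_0$, and $|S_v\setminus T_v^+|\le\ell_v(Q_0)\le\ell_v(J_0)\le\varepsilon n$. By \eqref{eq:sep} for $Y=W$, the set $Z_0$ is separated from the \emph{whole} star $S_v$ of each $v\in Q_0$; this is why the first round, failures included, does no harm. Finally $C=F_0\cap\bigcap_{v\in Q_0}A_{T_v}$. Since $T_v^+\setminus T_v\subseteq S_v\setminus S_v^W$, each term in the exponent is at least $b_v$, and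
\[
\mathbb{P}(\text{no isolated vertex}\mid C)\le\exp\Big(-\sum_{v\in Q_0}b_v\Big)+x\varepsilon n .
\]
Using this for the events $C$ with $\sum_{v\in Q_0}b_v\ge\mu/4$, and Lemma~\ref{lem:weight} for the others,
\[
\mathbb{P}(\text{no isolated vertex})\le\frac4\mu+2\varepsilon+e^{-\mu/4}+x\varepsilon n .
\]
Here $\mu\to\infty$ by \eqref{eq:mu}, which is where $\omega\to\infty$ is used; $\varepsilon\to0$; and $x\varepsilon n\le2np\,\varepsilon\le2\sqrt2\,(\ln k)^{5/4}k^{-1/4}\to0$.
\end{proof}

\section{The range of the conjecture, and linear $d$}\label{sec:range}

\begin{proof}[Proof of Corollary~\ref{cor:class}]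
The two conditions on $d$ are equivalent. If the upper limit is less than $1$, then $d<d+1\le n^{1-\delta}$ for some $\delta>0$ and large $n$. If $d\le n^{1-\delta}$ with $0<\delta\le1$, then $d+1\le2n^{1-\delta}$ and the upper limit is at most $1-\delta$.

Suppose $d+1\le n^{1-\delta}$ for large $n$. Then $\ln k\ge\delta\ln n$, so $k\to\infty$ and $np-\ln k\to-\infty$ for every $p\ll\ln n/n$, and Theorem~\ref{thm:lower} applies.

Suppose the upper limit is at least $1$. As $k$ itself need not tend to infinity, put $d'=\min(d,\lfloor n/\ln n\rfloor)$ and $k'=n/(d'+1)$. Then $k'\ge n/(n/\ln n+1)\to\infty$. With $p'=2\ln k'/n$ we have $np'-\ln k'=\ln k'\to\infty$, so Theorem~\ref{thm:upper} gives an a.s.\ connected $G_{n,p',d'}$, which is also $d$-dependent since $d'\le d$. Take a subsequence along which $\ln(d+1)/\ln n$ tends to its upper limit. Since $\ln(\lfloor n/\ln n\rfloor+1)/\ln n\to1$, along it $\ln(d'+1)/\ln n\to1$, that is, $\ln k'=o(\ln n)$. Use $p=p'$ and the graph above on the subsequence, and $p=1/n$ with $G(n,1/n)$ for the other $n$. Then $p\ll\ln n/n$, while the probability of being connected tends to $1$ along the subsequence.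 So the graph is not a.s.\ disconnected.
\end{proof}

For instance, the conjectured conclusion holds for $d=\lfloor n^{0.99}\rfloor$ and fails for $d=\lfloor n/(\ln n)^{100}\rfloor$.

\begin{remark}[The case $d=\Omega(n)$]\label{rem:linear}
A connected graph has at least $n-1$ edges, so in every $G_{n,p,d}$ we have $(n-1)\mathbb{P}(\text{connected})\le p\binom n2$, that is, $\mathbb{P}(\text{connected})\le np/2$. Conversely, let $d\ge cn$ with $c>0$ fixed and let $np\to\infty$. Put $d'=\lceil1/p\rceil-1$ and $k'=n/(d'+1)$. Then $d'<n/(np)\le cn\le d$ for large $n$, and $np/2\le k'\le np$, so $k'\to\infty$ and $np-\ln k'\to\infty$. Theorem~\ref{thm:upper} for $d'$ gives an a.s.\ connected $G_{n,p,d}$. Thus for $d=\Omega(n)$ the threshold is of order $1/n$.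
\end{remark}

The edge count also explains the hypothesis $k\to\infty$ in Theorem~\ref{thm:upper}: if $k\to0$, then $np-\ln k\to+\infty$ holds for every $p\ll1/n$, and no such graph is connected with more than vanishing probability. In Theorem~\ref{thm:lower} the hypothesis $k\to\infty$ already follows from $np-\ln k\to-\infty$, since $np\ge0$.

\begin{thebibliography}{9}

\bibitem{Bollobas}
Bollob\'as, \emph{Random Graphs}.

\bibitem{BDDR}
Joshua Brody, Pat Devlin, Aditi Dudeja, Emmi Rivkin, \emph{Evolution of locally dependent random graphs}, arXiv:2405.09489 (2024).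

\end{thebibliography}
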